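# Strong Axiom A and products with $\sigma$-closed forcings

## 1. Products with every $\sigma$-closed forcing: a guess and three tests

Suppose a forcing notion $P$ behaves so well that its product with every $\sigma$-closed forcing $R$ is $<\!\omega_1$-proper. Can one then find, after replacing $P$ by an equivalent forcing, one auxiliary order $\le_0$ that makes all the products $R\times P$ satisfy an Axiom A type condition at the same time? The first guess is yes. By a theorem of Ishiu, up to forcing-equivalence the $<\!\omega_1$-proper forcings are exactly the forcings satisfying Baumgartner's Axiom A, and we ask for the same thing with a $\sigma$-closed factor attached. The worry is uniformity: there is a proper class of forcings $R$, and $\le_0$ is not allowed to depend on $R$. The question comes from David Aspero, Sy-David Friedman, Miguel Angel Mota, Marcin Sabok, "Bounded forcing axioms and Baumgartner's conjecture", arXiv:1102.2275 (2011). The guess turns out to be right, in ZFC. The obvious proof of it breaks, and most of the lecture repairs the break.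

All forcing notions are nonempty partial orders. $R$ is $\sigma$-closed if every descending $\omega$-sequence in $R$ has a lower bound. "Open" means downward closed, and $x\perp y$ means that $x,y$ are incompatible. $P,P'$ are forcing-equivalent if their regular open algebras $RO(P)$, $RO(P')$ are isomorphic.

**Definition 1.1 (generic conditions).** Let $Q$ be a forcing and $N\prec H(\theta)$ countable with $Q\in N$, $\mathcal P(Q)\in H(\theta)$. A condition $q$ is $(N,Q)$-generic if for every dense $D\subseteq Q$ with $D\in N$, the set $D\cap N$ is predense below $q$: each $z\le q$ is compatible with an element of $D\cap N$.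

Equivalently, $q\Vdash\dot H\cap D\cap N\ne\emptyset$ for each such $D$, where $\dot H$ names the generic filter. Equivalently again, $A\cap N$ is predense below $q$ for every maximal antichain $A\in N$. To pass from dense sets to antichains, note that the downward closure of $A$ is dense and in $N$, and by elementarity an element of it in $N$ is below an element of $A\cap N$. Conversely, a dense $D\in N$ contains a maximal antichain of $Q$ that lies in $N$. Genericity passes to stronger conditions.

**Definition 1.2 (towers, $\alpha$-properness).** A *tower in $H(\theta)$ of length $\alpha$* ($\alpha$ a countable ordinal) is a sequence $\langle N_i:i\le\alpha\rangle$ of countable elementary submodels of $H(\theta)$ with $N_i\in N_{i+1}$, $\langle N_j:j\le i\rangle\in N_{i+1}$ for $i<\alpha$, and $N_\delta=\bigcup_{i<\delta}N_i$ for limit $\delta\le\alpha$. It is *good for $Q$* if every $q\in Q\cap N_0$ has an extension which is $(N_i,Q)$-generic for all $i\le\alpha$. $Q$ is *$\alpha$-proper* if for all sufficiently large regular $\theta$ every tower in $H(\theta)$ of length $\alpha$ with $Q\in N_0$ is good for $Q$; it is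 *$<\!\omega_1$-proper* if it is $\alpha$-proper for every countable $\alpha$.

Example: if $Q$ is ccc, every $q\in Q$ is $(N,Q)$-generic for every $N$ as above, since a maximal antichain $A\in N$ is countable, so $A\subseteq N$. Hence ccc forcings are $<\!\omega_1$-proper, with no need to extend the condition.

**Definition 1.3 (uniform and strong Axiom A).** $P$ satisfies *uniform Axiom A via* a partial order $\le_0\,\subseteq\,\le$ on $P$ if every $\le_0$-descending $\omega$-sequence has a $\le_0$-lower bound, and for every antichain $A\subseteq P$ and every $p\in P$ there is $q\le_0p$ such that only countably many elements of $A$ are compatible with $q$. $P$ satisfies *strong Axiom A* if there is a partial order $\le_0\,\subseteq\,\le$ on $P$ such that for every $\sigma$-closed $(R,\le_R)$, the product $R\times P$ satisfies uniform Axiom A via $\le_R\times\le_0$.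

Now three tests.

*$\sigma$-closed $P$.* Let $\le_0$ be $\le$. Then $R\times P$ is $\sigma$-closed. Given an antichain $A$ and a condition $x$: if $x$ is compatible with no $a\in A$, keep $x$. Otherwise extend $x$ to some $y\le a\in A$. If $a'\in A$ is compatible with $y$, it is compatible with $a$, so $a'=a$. Thus $P$ satisfies strong Axiom A.

*ccc $P$.* Let $\le_0$ be equality. Descending sequences are no problem. Let $A\subseteq R\times P$ be an antichain, $(\rho,p)\in R\times P$, and suppose no $\rho'\le\rho$ makes $(\rho',p)$ compatible with only countably many elements of $A$. By recursion on $i<\omega_1$ let $\rho_i^-$ be a lower bound of $\rho$ and the descending sequence $\langle\rho_j:j<i\rangle$ (possible since $i$ is countable), choose $a_i\in A\setminus\{a_j:j<i\}$ compatible with $(\rho_i^-,p)$, and let $(\rho_i,p_i)$ extend both. If $j<i$ and $z\le p_i,p_j$, then $(\rho_i,z)$ is below $(\rho_i,p_i)\le a_i$ and below $(\rho_j,p_j)\le a_j$, so the distinct elements $a_i,a_j$ of $A$ are compatible, a contradiction. So $\{p_i:i<\omega_1\}$ is an uncountable antichain of $P$, a contradiction. Thus $P$ satisfies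 strong Axiom A.

*$P=Q\times C$ with $Q$ $\sigma$-closed and $C$ ccc.* Let $\le_0$ be $\le_Q\times=$. For $\sigma$-closed $R$, $R\times(Q\times C)\cong(R\times Q)\times C$ and $R\times Q$ is $\sigma$-closed, so the ccc case applied to $R\times Q$ and $C$ gives what we want.

In these cases $P$ itself has the required order. In general we must pass to an equivalent forcing. To state the result we need one operation.

**Definition 1.4.** For a forcing $R$, $R^{(\omega_1)}$ is the set of functions $r'$ with countable domain $\subseteq\omega_1$ and values in $R$, where $r''\le r'$ iff $\mathrm{dom}\,r''\supseteq\mathrm{dom}\,r'$ and $r''(\zeta)\le r'(\zeta)$ for $\zeta\in\mathrm{dom}\,r'$.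

Example: if $R$ has one element, $R^{(\omega_1)}$ is the set of countable subsets of $\omega_1$ under reverse inclusion. If $R$ is $\sigma$-closed, so is $R^{(\omega_1)}$: take the union of the domains, and at each coordinate a lower bound of the values, which form a descending sequence from some point on.

**Theorem A.** For every $P$ the following are equivalent.

1. $P$ is forcing-equivalent to a forcing satisfying strong Axiom A.
2. $R\times P$ is $<\!\omega_1$-proper for every $\sigma$-closed $R$.
3. Every $\sigma$-closed $R$ forces that $\check P$ is $<\!\omega_1$-proper.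
4. $\mathbb T_P\times P$ is $<\!\omega_1$-proper, for a single $\sigma$-closed forcing $\mathbb T_P$ described in Section 7.

**Theorem B (local form).** Let $R$ be $\sigma$-closed and $\alpha<\omega_1$. If $R^{(\omega_1)}\times P$ is $\omega^2\cdot(1+\alpha)$-proper, then $R$ forces: for all large regular $\theta^*$, every tower in $H(\theta^*)$ of length $\alpha$ with $\check P,\alpha\in N_0$ is good for $\check P$. (For $\alpha=0$: if $R^{(\omega_1)}\times P$ is $\omega^2$-proper, then $R\Vdash\check P$ is proper.)

The question is answered by (1)$\Leftrightarrow$(2). We prove (1)$\Rightarrow$(2) in Section 3; (2)$\Rightarrow$(4) is trivial, because $\mathbb T_P$ is $\sigma$-closed; (4)$\Rightarrow$(1) takes Sections 5 to 8. Section 9 proves Theorem B and (2)$\Leftrightarrow$(3).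

## 2. Submodels, regular open sets, and the choice of parameters

We use freely the following textbook facts. A countable element of $N\prec H(\theta)$ ($\theta$ regular uncountable) is a subset of $N$; so in a tower $N_i\subseteq N_j$ for $i\le j$. If $H(\theta_0)\in N\prec H(\theta)$, then $N\cap H(\theta_0)\prec H(\theta_0)$. If $\theta>2^{<\theta_0}$ is regular, then $H(\theta_0)\in H(\theta)$. Countable sequences of countable subsets of $H(\theta)$ are elements of $H(\theta)$. By Löwenheim–Skolem, taking unions at limits, there are towers of any countable length whose first model contains a prescribed element.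

An open set $U\subseteq P$ is *regular open* if $q\in U$ whenever every $q'\le q$ has an extension in $U$. For each statement of the forcing language, the set of conditions forcing it is regular open. Intersections of two regular open sets are regular open. $RO(P)^+$ is the set of nonempty regular open sets ordered by inclusion; two of its elements are compatible iff they intersect. For $q\in P$ put
$$[q]=\{q'\in P:q'\Vdash q\in\dot H\}=\{q':\text{every }q''\le q'\text{ is compatible with }q\}.$$
This is the least regular open set containing $q$: if $U\ni q$ is regular open and $q'\in[q]$, then each $q''\le q'$ has a common extension with $q$, and it lies in $U$; by regularity $q'\in U$. The map $q\mapsto[q]$ preserves order. It has dense range, since $q\in U$ gives $[q]\subseteq U$. It preserves incompatibility: if $t\in[q_1]\cap[q_2]$, take $t'\le t,q_1$; then $t'\in[q_2]$ is compatible with $q_2$, so $q_1,q_2$ are compatible.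

The first lemma lets us put any parameter we like into $N_0$ when we check properness.

**Lemma 2.1 (parameters).** (i) Suppose there is $x$ such that for all large regular $\theta$, every tower in $H(\theta)$ of countable length with $Q,x\in N_0$ is good for $Q$. Then $Q$ is $<\!\omega_1$-proper.

(ii) Fix $\alpha<\omega_1$. Suppose there is $x$ such that for all large regular $\theta$, every tower in $H(\theta)$ of length $\alpha$ with $Q,x\in N_0$ is good for $Q$. Then for all large regular $\theta$ every tower in $H(\theta)$ of length $\alpha$ with $Q,\alpha\in N_0$ is good for $Q$.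

*Proof.* (i) Let $\theta_0$ be the least uncountable regular cardinal such that $\mathcal P(Q)\in H(\theta_0)$ and some $x\in H(\theta_0)$ has the property that every tower in $H(\theta_0)$ of any countable length with $Q,x\in N_0$ is good for $Q$. Let $\theta>2^{<\theta_0}$ be regular and let $\langle N_i:i\le\alpha\rangle$ be a tower in $H(\theta)$ with $Q\in N_0$. For regular uncountable $\theta'\le\theta_0$ we have $H(\theta')\in H(\theta)$, the towers in $H(\theta')$ are elements of $H(\theta')$, and $H(\theta)$ judges correctly whether they are towers and whether they are good for $Q$. So $\theta_0$ is definable in $H(\theta)$ from $Q$. Hence $\theta_0,H(\theta_0)\in N_0$, and by elementarity a witness $x$ lies in $N_0$. Now $\langle N_i\cap H(\theta_0):i\le\alpha\rangle$ is a tower in $H(\theta_0)$: its initial segments up to $i$ are definable from $\langle N_j:j\le i\rangle$ and $H(\theta_0)$, and they are in $H(\theta_0)$, so they lie in $N_{i+1}\cap H(\theta_0)$. Its first model contains $Q$ and $x$, so it is good for $Q$. Dense subsets of $Q$ that lie in $N_i$ lie in $N_i\cap H(\theta_0)$, so genericity means the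 same for $N_i$ and for $N_i\cap H(\theta_0)$. Hence $\langle N_i\rangle$ is good for $Q$. The bound on $\theta$ did not depend on $\alpha$.

(ii) Repeat the proof with towers of length $\alpha$ only. Now $\theta_0$ is definable from $Q$ and $\alpha$, both in $N_0$. $\square$

**Lemma 2.2 (invariance).** Let $i:Q\to Q^*$ preserve order and incompatibility and have dense range. Then $Q$ is $<\!\omega_1$-proper iff $Q^*$ is.

*Proof.* By Lemma 2.1(i) we only consider towers with $i,Q,Q^*\in N_0$, in $H(\theta)$ with $\theta$ above the thresholds for all countable lengths. Since $i$ preserves incompatibility, if $i(x),i(y)$ are compatible then so are $x,y$.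

($\Rightarrow$) Let $q^*\in Q^*\cap N_0$. Pick $q\in Q\cap N_0$ with $i(q)\le q^*$ and $q'\le q$ generic for all $N_j$, so $i(q')\le q^*$. Let $\Delta\in N_j$ be dense in $Q^*$ and $D=\{x:\exists y\in\Delta\ i(x)\le y\}\in N_j$. Then $D$ is dense: given $x$, take $y\in\Delta$ with $y\le i(x)$, then $x''$ with $i(x'')\le y$; as $i(x'')\le i(x)$, the conditions $x'',x$ are compatible, and a common extension is in $D$. Now let $z\le i(q')$. Take $x$ with $i(x)\le z$; then $x,q'$ are compatible, so take $x_1\le x,q'$, then $x_2\le x_1,d$ for some $d\in D\cap N_j$, and by elementarity $y\in\Delta\cap N_j$ with $i(d)\le y$. Then $i(x_2)\le z,y$. So $i(q')$ is $(N_j,Q^*)$-generic.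

($\Leftarrow$) Let $q\in Q\cap N_0$ and let $q^*\le i(q)$ be generic for all $N_j$. Pick $x$ with $i(x)\le q^*$; then $x,q$ are compatible, and we let $q'\le x,q$. If $D\in N_j$ is dense in $Q$, then $\Delta=\{y:\exists d\in D\ y\le i(d)\}\in N_j$ is dense in $Q^*$: given $y$, take $x_0$ with $i(x_0)\le y$ and $d\in D$, $d\le x_0$; then $i(d)\le y$ and $i(d)\in\Delta$. For $z\le q'$, $i(z)\le q^*$ is compatible with some $y\in\Delta\cap N_j$, and $y\le i(d)$ for some $d\in D\cap N_j$. So $i(z),i(d)$ are compatible, hence $z,d$ are. $\square$

The map $(r,p)\mapsto(r,[p])$ from $R\times P$ to $R\times RO(P)^+$ is of this kind. Hence if $P,P'$ are forcing-equivalent, then $R\times P$ is $<\!\omega_1$-proper iff $R\times P'$ is.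

## 3. From uniform Axiom A to $<\!\omega_1$-properness: (1)$\Rightarrow$(2)

**Lemma 3.1.** If $Q$ satisfies uniform Axiom A via $\le_0$, then for every tower $\langle N_i:i\le\alpha\rangle$ in $H(\theta)$ ($\theta$ large) with $Q,\le_0\,\in N_0$, every $q\in Q\cap N_0$ has a $\le_0$-extension generic for all $N_i$. So $Q$ is $<\!\omega_1$-proper.

*Proof.* **Step 1: one model.** We show that every $q\in N_i\cap Q$ has an $(N_i,Q)$-generic $\le_0$-extension. Enumerate the maximal antichains of $Q$ in $N_i$ as $A_n$ ($n<\omega$, possibly with repetitions), and choose, with each term in $N_i$, conditions $q=q_0\ge_0q_1\ge_0\cdots$ such that only countably many elements of $A_n$ are compatible with $q_{n+1}$. This countable set belongs to $N_i$, hence is a subset of $N_i$. Let $q_\omega$ be a $\le_0$-lower bound. Each $z\le q_\omega$ is compatible with some $a\in A_n$; then $a$ is compatible with $q_{n+1}$, so $a\in N_i$. Thus $q_\omega$ is $(N_i,Q)$-generic.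

**Step 2: intervals of models.** To pass limits we prove a stronger claim by induction on $\gamma\le\alpha$: *if $-1\le\beta<\gamma$ and $q\in Q\cap N_{\beta+1}$, there is $q'\le_0q$ which is $(N_i,Q)$-generic for all $\beta<i\le\gamma$, with $q'\in N_{\gamma+1}$ if $\gamma<\alpha$.* The membership follows from existence by elementarity, as $q,\beta,\langle N_j:j\le\gamma\rangle\in N_{\gamma+1}$. For existence, if $\gamma=\beta+1$ (this includes $\gamma=0$), use Step 1. If $\gamma=\gamma'+1$ with $\beta<\gamma'$, the induction hypothesis for $\gamma'$ gives a suitable condition in $N_\gamma$; apply Step 1 to it. If $\gamma$ is a limit, take $\beta=\gamma_0<\gamma_1<\cdots\to\gamma$, $q_0=q$, and $q_{n+1}\le_0q_n$ in $N_{\gamma_{n+1}+1}$ generic for $N_i$, $\gamma_n<i\le\gamma_{n+1}$. A $\le_0$-lower bound works; it is generic for $N_\gamma$ because every $D\in N_\gamma$ is in some $N_{\gamma_n}$ with $n\ge1$.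

The claim with $\gamma=\alpha$, $\beta=-1$ is the first statement. The second follows by Lemma 2.1(i) with $x=\,\le_0$. $\square$

*Proof of (1)$\Rightarrow$(2).* Let $P'$ satisfy strong Axiom A and be equivalent to $P$. For $\sigma$-closed $R$, $R\times P'$ is $<\!\omega_1$-proper by Lemma 3.1, hence so is $R\times P$ by Lemma 2.2. $\square$

## 4. Conditions that carry towers, and two functions that never disagree

For the converse, a sensible start is to forget $R$ and build Axiom A from $<\!\omega_1$-properness of $P$ by letting conditions carry towers. Fix a large $\theta$. A condition is $(e,n)$ with $n<\omega$ and $e=(p,\mathbf N)$, where $p\in P$ and $\mathbf N$ is empty or a tower of countable length with $P,p\in N_0$. Let $b(e)$ be the set of $q$ that force $p\in\dot H$ and are $(N_\xi,P)$-generic for all $\xi\in\mathrm{dom}\,\mathbf N$. It is regular open, and nonempty because $P$ is $<\!\omega_1$-proper. Let $(e',n')\le_0(e,n)$ if $n'=n$, $p'=p$ and $\mathbf N'$ end-extends $\mathbf N$; let $(e',n')\le(e,n)$ if $(e',n')\le_0(e,n)$ or ($n'>n$ and $b(e')\subseteq b(e)$). A $\le_0$-descending sequence has a $\le_0$-lower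 bound: take the union of the towers and, if needed, add the union of the models on top.

For an antichain $A$ and a condition $(e,n)$, say that $q\in P$ is below $a=(e_1,n_1)$ if $q\in b(e_1)$. A $q$ can be below at most one $a\in A$, because $((q,\emptyset),m)$ with $m$ large is below all $a$ that $q$ is below. Let $D$ be the dense set of $q$ that are below some $a\in A$ or have no extension below any $a\in A$. Put on top of $\mathbf N$ a model $N$ containing $P,p,\mathbf N,D$; this gives $e'$. Let $X=D\cap N$, a countable set. Every $q\in b(e')$ forces $\dot H\cap X\neq\emptyset$. If $a=(e_1,n_1)\in A$ is compatible with $(e',n)$, pick $q^*\in b(e')\cap b(e_1)$, then $p_1\in X$ compatible with $q^*$ and $q^{**}\le q^*,p_1$. As $q^{**}$ is below $a$, $p_1$ must be below some $a'\in A$; then $q^{**}$ is below $a$ and $a'$, so $a=a'$. Each $p_1\in X$ serves one $a$, so only countably many $a$ are compatible with $(e',n)$.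

Now attach a $\sigma$-closed $R$. The antichain lives in the product, $D\subseteq R\times P$, and besides $e'$ we must choose $\rho'\le\rho$ in $R$. Suppose even that $N$ contains $R$ and $D$. The natural choice is a $\rho'$ below a descending sequence in $R\cap N$ meeting all dense subsets of $R$ in $N$, and then $X=\{p_1\in P\cap N:(\rho',p_1)\in D\}$. The argument needs every $q\in b(e')$ to force $\dot H\cap X\ne\emptyset$. But $X$ is computed from $\rho'$, and in general it is not of the form $E\cap N$ with $E\in N$; $(N,P)$-genericity of $q$ says nothing about it. Here is a case where it fails.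

**Example 4.1.** Let $K$ be the set of countable partial functions from $\omega_1$ to $2$, ordered by reverse inclusion, and let $R=P=K$. Let $D$ be the set of $(r,p)$ such that $r(\eta)\ne p(\eta)$ for some $\eta\in\mathrm{dom}\,r\cap\mathrm{dom}\,p$. It is open, and dense: add a new $\eta$ to both domains, with different values. Let $N\prec H(\theta)$ be countable with $K,D\in N$, $\delta=N\cap\omega_1$, and let $\rho'$ be below a descending sequence in $K\cap N$ meeting all dense subsets of $K$ in $N$. Let $f$ be the union of that sequence. Elements of $K\cap N$ have domains $\subseteq\delta$, and for each $\eta<\delta$ some term of the sequence has $\eta$ in its domain, so $f:\delta\to2$. Since $f$ extends an element of $E\cap N$ for every dense $E\in N$, $f$ is $(N,K)$-generic. But $\rho'\supseteq f$, and any $p_1\in K\cap N$ compatible with $f$ is contained in $f$, so it does not disagree with $\rho'$. Hence no element of $X=\{p_1\in K\cap N:(\rho',p_1)\in D\}$ is compatible with $f$.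

(This does not show that the forcing above fails to have strong Axiom A. It shows that the inference is not available.) The example tells us what a condition must know: not only models $N_\xi$, but also which $R$-generic filter over $N_\xi$ will be used. So we would put into $e$ a condition $w$ of a $\sigma$-closed forcing that fixes these filters, and require the $q\in b(e)$ to be generic for $R\times P$ with the $R$-part given by $w$. Then two new problems appear.

First, is $b(e)\neq\emptyset$? Properness of $R\times P$ gives some pair $(s,q)$, where $s$ is found together with $q$. It does not give a $q$ for a $w$ prescribed in advance. We cannot simply admit only those $e$ with $b(e)\ne\emptyset$: for a $\le_0$-descending sequence the $\le_0$-lower bound is essentially dictated (union of towers, a lower bound of the $w$'s), and nothing would guarantee $b\neq\emptyset$ for it. So we need $b(e)\ne\emptyset$ for every $w$. Section 6 proves it, using a longer tower and the forcing $R^{(\omega_1)}$.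

Second, $R$ ranges over a proper class, and $w$ must come from one fixed forcing. Section 7 deals with that.

## 5. Guides and $R$-towers

Fix for this section and the next $P$, a $\sigma$-closed $R$, and $R'=R^{(\omega_1)}$. Fix a regular $\theta_0$ with $P,R,\mathcal P(R\times P),\mathcal P(R'\times P)\in H(\theta_0)$, large enough that all towers in $H(\theta_0)$ of the relevant lengths with $R'\times P\in N_0$ are good for $R'\times P$. (If $R'\times P$ is assumed $<\!\omega_1$-proper, take $\theta_0$ above the supremum of the thresholds for all countable lengths.) Let $\triangleleft$ be a well-order of $H(\theta_0)$, let $c$ be a tuple in which $P,R,\theta_0,\triangleleft$ occur, and let $\theta>2^{<\theta_0}$ be regular with $c\in H(\theta)$. For $N\prec H(\theta)$ with $c\in N$ put $N'=N\cap H(\theta_0)\prec H(\theta_0)$.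

**Definition 5.1 (guides).** For $w\in R$ and countable $N\prec H(\theta)$ with $c\in N$ let $g_N(w)=\{r\in R\cap N:w\le r\}$. Call $w$ an *$N$-guide* if $g_N(w)$ meets every dense $D\subseteq R$ with $D\in N$.

Example: let $R=K$ be as in Example 4.1 and $\delta=N\cap\omega_1$. A lower bound of a descending sequence in $K\cap N$ meeting all dense sets of $N$ is an $N$-guide. The constant function $0$ on $\delta$ is not, because $g_N(w)$ misses the dense set of functions that take the value $1$ somewhere.

**Fact 5.2.** If $w$ is an $N$-guide and $w'\le w$, then $g_N(w')=g_N(w)$; so $w'$ is an $N$-guide.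

*Proof.* $g_N(w)\subseteq g_N(w')$ is clear. If $w'\le r\in R\cap N$, the dense set of $t$ with $t\le r$ or $t\perp r$ is in $N$, so pick such a $t\in g_N(w)$. Since $w'\le t,r$, we get $t\le r$, so $w\le t\le r$. $\square$

**Definition 5.3 ($R$-towers).** An *$R$-tower* of length $\alpha$ is a pair $(\mathbf N,w)$ where $\mathbf N=\langle N_\xi:\xi\le\alpha\rangle$ is a tower in $H(\theta)$ with $c\in N_0$, $w\in R$ is an $N_\xi$-guide for all $\xi\le\alpha$, and $g_\xi:=g_{N_\xi}(w)\in N_{\xi+1}$ for $\xi<\alpha$. We say $q\in P$ is *$(N_\xi,g_\xi)$-generic* if for each dense $D\subseteq R\times P$ in $N_\xi$,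
$$q\Vdash\exists(r,p')\in D\cap N_\xi\ (r\in g_\xi,\ p'\in\dot H).$$

Note that $g_\eta=g_\xi\cap N_\eta$ for $\eta\le\xi$. Example: in Example 4.1 with $c\in N$, $(\langle N\rangle,\rho')$ is a $K$-tower of length $0$ with $g_0=g_N(\rho')$, and the condition $f$ is $(N,K)$-generic but not $(N,g_0)$-generic.

## 6. Traps: steering a generic filter of $R^{(\omega_1)}$ into a given guide

**Main Lemma 6.1.** Assume $R'\times P$ is $\omega^2(1+\alpha)$-proper. If $(\mathbf N,w)$ is an $R$-tower of length $\alpha$ and $p\in P\cap N_0$, then some $q\le p$ is $(N_\xi,g_\xi)$-generic for all $\xi\le\alpha$.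

Before the proof, the plan. Properness of $R'\times P$ will give a pair $(s^*,q)$ generic for a long tower. We have no control over $s^*$, but $R'$ has $\omega_1$ coordinates, each of which adds an $R$-generic filter. For a dense $D\subseteq R\times P$ it is enough that at one model $M\ni D$ of the long tower, one coordinate $\zeta$ of the generic filter, restricted to $M$, consists of elements above the given $w$. Since $w$ is a guide, it lies below an element of each dense subset of $R$ in $N_\xi$. So inside $N_\xi$ we build short towers of models with an attached $v\in R$ designed as follows: whatever trace the $R'$-generic filter leaves on the short tower, $v$ is below one coordinate of that trace at one of its models. If such $v$ are dense, $w$ is below one of them, and the filter is caught. There are only countably many traces to prepare for, because the trace belongs to the last model of the short tower.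

**Step 1: traps are dense.** This step constructs the short towers.

**Definition 6.2.** For countable $M\prec H(\theta_0)$ with $R\in M$, call $s\subseteq R'\cap M$ an *$M$-generic filter* if any two elements of $s$ have a common lower bound in $s$ and $s$ meets every dense subset of $R'$ lying in $M$. For $\zeta\in\omega_1\cap M$ let
$$s[\zeta,M]=\{r\in R\cap M:\exists r'\in s\ (\zeta\in\mathrm{dom}\,r',\ r'(\zeta)\le r)\}.$$

**Definition 6.3.** For $y\in H(\theta_0)$, a *$y$-trap* is a pair $(\langle M_j:j\le\omega+1\rangle,v)$ where $\langle M_j\rangle$ is a tower in $H(\theta_0)$ with $y,P,R\in M_0$, $v\in R$, and the following holds.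

($*$) Whenever $s\in M_{\omega+1}$, $s\subseteq R'\cap M_\omega$, and for all $j<\omega$, $s\cap M_j\in M_{j+1}$ and $s\cap M_j$ is an $M_j$-generic filter, then there are $j<\omega$ and $\zeta\in\omega_1\cap M_j$ with $v$ below every element of $(s\cap M_j)[\zeta,M_j]$.

Example: let $R=K$ and $\delta_j=M_j\cap\omega_1$. For $s$ as in ($*$) and $\zeta<\delta_j$, let $f^s_{j,\zeta}=\bigcup\{r'(\zeta):r'\in s\cap M_j,\ \zeta\in\mathrm{dom}\,r'\}$. By directedness it is a function, and by genericity it is total on $\delta_j$. Each $r'(\zeta)$ in this union belongs to $(s\cap M_j)[\zeta,M_j]$, and each element of this set is contained in some such $r'(\zeta)$. So ($*$) says that $v$ extends, for every candidate $s$, at least one of the functions $f^s_{j,\zeta}$.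

*Claim.* $\mathrm{Trap}_y=\{v:\text{there is a }y\text{-trap }(\langle M_j\rangle,v)\}$ is dense in $R$.

Given $w_0\in R$, take a tower $\langle M_j:j\le\omega+1\rangle$ in $H(\theta_0)$ with $y,P,R,w_0\in M_0$. Since $M_{\omega+1}$ is countable, the sets $s$ to be considered in ($*$) can be enumerated as $\langle s^m:m<\omega\rangle$, possibly with repetitions. (If there are none, $v=w_0$ works.) We treat $s^m$ at the model $M_m$, building a decreasing sequence $w_m\in R\cap M_m$.

Given $w_m$, the set $\{r'\in R':\exists\zeta\in\mathrm{dom}\,r'\ r'(\zeta)\le w_m\}$ lies in $M_m$. It is dense in $R'$, because domains are countable, so a new coordinate with value $w_m$ can be added. (This is where $\omega_1$ coordinates are needed: a generic filter over $M_m$ for $R$ itself may contain conditions incompatible with $w_m$.) So some $r'\in s^m\cap M_m$ and $\zeta\in\mathrm{dom}\,r'$ satisfy $r'(\zeta)\le w_m$, and $\zeta\in M_m$ because $\mathrm{dom}\,r'$ is a countable element of $M_m$. Let $U_m=(s^m\cap M_m)[\zeta,M_m]$. Then $w_m\in U_m$, $U_m$ is countable, and $U_m\in M_{m+1}$, as $s^m\cap M_m,\zeta,M_m\in M_{m+1}$. It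 is directed: if $r_1,r_2\in U_m$ are witnessed by $r_1',r_2'$ and $r_3'\in s^m\cap M_m$ is below both, then $r_3'(\zeta)\in U_m$ is below $r_1,r_2$. A countable directed set contains a descending $\omega$-sequence which has a term below each of its elements. So, by $\sigma$-closedness and elementarity, $U_m$ has a lower bound $w_{m+1}\in M_{m+1}$; in particular $w_{m+1}\le w_m$.

Let $v$ be a lower bound of all $w_m$. Then $v\le w_0$, and ($*$) holds for $s^m$ with $j=m$ and the $\zeta$ chosen at stage $m$, since $v\le w_{m+1}$ is below every element of $U_m$. This proves the claim.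

A trap is an element of $H(\theta_0)$, and being a $y$-trap is expressible in $H(\theta)$ from $y$ and $c$.

**Step 2: filling $N'_\xi$ with traps whose $v$ is in $g_\xi$.** Let $\xi\le\alpha$ and $x\in N'_\xi$. *There is a sequence $\langle\mathcal T_n:n<\omega\rangle$, $\mathcal T_n=(\langle M^n_j:j\le\omega+1\rangle,v_n)$, such that $\mathcal T_n$ is an $(x,\langle\mathcal T_i:i<n\rangle)$-trap, $v_n\in g_\xi$, and $\bigcup_nM^n_0=N'_\xi$.*

Enumerate $N'_\xi=\{z_n:n<\omega\}$ and choose $\mathcal T_n\in N_\xi$ recursively. With $y=(x,\langle\mathcal T_i:i<n\rangle,z_n)\in N'_\xi$, the set $\mathrm{Trap}_y$ is dense in $R$ and belongs to $N_\xi$. Since $w$ is an $N_\xi$-guide, there is $v_n\in g_\xi\cap\mathrm{Trap}_y$, and by elementarity a $y$-trap $\mathcal T_n\in N_\xi$ with second coordinate $v_n$. As $y$ enters the definition of a trap only through $y\in M_0$, $\mathcal T_n$ is also an $(x,\langle\mathcal T_i:i<n\rangle)$-trap. Moreover $z_n\in M_0^n\subseteq N'_\xi$, since $M^n_0$ is a countable element of $N_\xi$. So $\bigcup_nM_0^n=N'_\xi$.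

Let $\Psi(N'_\xi,g_\xi,x)$ be the $\triangleleft$-least such sequence (such sequences are in $H(\theta_0)$). For it too, $\mathcal T_n\in M_0^{n+1}\subseteq N'_\xi$, so each $M_j^n$ is a countable element, and hence a subset, of $N'_\xi$.

**Step 3: concatenating the traps into one tower.** We define $\Sigma_\xi$ for $\xi\le\alpha$ recursively.

- $\Sigma_0$ lists the models of $\mathcal T_0,\mathcal T_1,\dots$, where $\langle\mathcal T_n\rangle=\Psi(N_0',g_0,p)$, and then $N_0'$.
- $\Sigma_{\xi+1}$ is $\Sigma_\xi$, followed by the models of the traps of $\Psi(N'_{\xi+1},g_{\xi+1},\Sigma_\xi)$, followed by $N'_{\xi+1}$.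
- For limit $\xi$, $\Sigma_\xi$ is $\bigcup_{\eta<\xi}\Sigma_\eta$ followed by $N'_\xi$.

By induction on $\xi$, $\Sigma_\xi$ is well defined and, for $\xi<\alpha$, $\Sigma_\xi\in N'_{\xi+1}$. Indeed, it is definable in $H(\theta)$ from $\langle N_\eta:\eta\le\xi\rangle$, $g_\xi$, $p$, $c$, which are all in $N_{\xi+1}$ (the earlier $g_\eta$ are recovered as $g_\xi\cap N_\eta$), and it is a countable sequence of countable subsets of $H(\theta_0)$, so it lies in $H(\theta_0)$. Hence Step 2 applies at $\xi+1$ with $x=\Sigma_\xi$.

Each $\Sigma_\xi$ is a tower in $H(\theta_0)$. At successor positions we need the model to contain the sequence of all models before it. The first model after $\Sigma_\eta$ contains $x=\Sigma_\eta$. Each $M_0^n$ contains the $x$ of its stage and the earlier traps of the stage, hence the sequence of all models before it. Inside a trap, $M^n_{j+1}$ contains $\langle M_i^n:i\le j\rangle$ and everything in $M_0^n$. At limit positions we need the model to be the union of the earlier ones. Within a trap, $M^n_\omega=\bigcup_{j<\omega}M_j^n$, and the models before $M_0^n$ are countable elements, so subsets,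 of $M_0^n$. For non-limit $\xi$, $N'_\xi=\bigcup_nM_0^n$, and all earlier models are subsets of $N'_\xi$. For limit $\xi$, $N'_\xi=\bigcup_{\eta<\xi}N'_\eta$, and every model in $\bigcup_{\eta<\xi}\Sigma_\eta$ is a subset of some $N'_\eta$.

As for the length, $(\omega+2)\cdot\omega=\omega^2$, so the last index of $\Sigma_0$ is $\omega^2$. Passing from $\Sigma_\xi$ to $\Sigma_{\xi+1}$ adds $1+\omega^2=\omega^2$ to the last index, and at limits we take suprema. So $\Sigma_\alpha$ has length $\omega^2(1+\alpha)$. Its first model contains $p,P,R$, hence $R'\times P$.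

**Step 4: reading off $q$.** By hypothesis there is $(s^*,q)\le(\emptyset,p)$ in $R'\times P$ generic for all models on $\Sigma_\alpha$. Let $H\ni q$ be $P$-generic over $V$, and let $G'\ni s^*$ be $R'$-generic over $V[H]$. Then $G'\times H$ is $V$-generic for $R'\times P$ and meets $D\cap M$ for all $M$ on $\Sigma_\alpha$ and all dense $D\subseteq R'\times P$ in $M$.

(a) *For $M$ on $\Sigma_\alpha$, $G'\cap M$ is an $M$-generic filter.* For a dense $E\subseteq R'$ in $M$ use the dense set $E\times P$. For directedness of $r_1,r_2\in G'\cap M$ use the dense set of $(r,p')$ with ($r\le r_1$ and $r\le r_2$) or $r\perp r_1$ or $r\perp r_2$: for an element $(r,p')$ of it in $(G'\times H)\cap M$, $r$ is compatible with $r_1$ and $r_2$, so it is below both.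

(b) *If $M^+$ is the next model after $M$, then $G'\cap M\in M^+$.* By $\sigma$-closedness of $R'$ and countability of $M$, the set $\{(r,p'):\forall\rho\in R'\cap M\ (r\le\rho\text{ or }r\perp\rho)\}$ is dense, and it is in $M^+$. If $(r,p')\in(G'\times H)\cap M^+$ lies in it, then $G'\cap M=\{\rho\in R'\cap M:r\le\rho\}\in M^+$.

(c) *Each trap catches $G'$.* Let $\mathcal T=(\langle M_j\rangle,v)$ be one of the traps used at a non-limit $\xi$. By (b), $s=G'\cap M_\omega$ is an element of $M_{\omega+1}$, so $s\in V$, and $s\cap M_j=G'\cap M_j\in M_{j+1}$; by (a), $s\cap M_j$ is an $M_j$-generic filter. So ($*$) applies to $s$: there are $j<\omega$, $\zeta\in\omega_1\cap M_j$ such that $v$ is below every element of $U=(G'\cap M_j)[\zeta,M_j]$. Since $v\in g_\xi$, $w\le v$; as $U\subseteq R\cap M_j\subseteq N_\xi$, we get $U\subseteq g_\xi$.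

(d) *Non-limit $\xi$.* Let $D\in N_\xi$ be dense in $R\times P$. Then $D\in H(\theta_0)$, so $D\in N'_\xi$ and $D\in M_0^n$ for some $n$, where the $M^n_j$ are the models of the traps used at $\xi$. Take $j,\zeta,U$ as in (c) for $\mathcal T_n$, and write $M_j=M_j^n$. The set $D'=\{(r',p'):\zeta\in\mathrm{dom}\,r',\ (r'(\zeta),p')\in D\}$ is in $M_j$. It is dense in $R'\times P$: given $(r',p')$, put $\zeta$ into the domain if necessary, then extend $(r'(\zeta),p')$ into $D$. Pick $(r',p')\in(G'\times H)\cap D'\cap M_j$. Then $r'(\zeta)\in U\subseteq g_\xi$, $p'\in H$, and $(r'(\zeta),p')\in D\cap N_\xi$.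

(e) *Limit $\xi$.* Every $D\in N_\xi$ lies in $N_\eta$ for some non-limit $\eta<\xi$, and $g_\eta\subseteq g_\xi$; use (d) for $\eta$.

So what $(N_\xi,g_\xi)$-genericity requires of $H$ holds for every generic $H\ni q$. That is, $q\le p$ is $(N_\xi,g_\xi)$-generic for all $\xi\le\alpha$. $\square$

## 7. Countable families of conditions, and one forcing $\mathbb S$ for all $R$

We turn to the second problem: one $w$ must serve all $\sigma$-closed $R$. Look back at Section 4. From $R$, $D$ and $\rho$ we wanted only one thing: a $\rho'\le\rho$ with $(\rho',p_1)\in D$ for all $p_1$ in a suitable countable $X\subseteq P$. So $(R,D,\rho)$ matters only through the collection of those countable $X$ for which such a $\rho'$ exists, and there is only a set of such collections.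

**Definition 7.1.** For $\sigma$-closed $R$, dense open $D\subseteq R\times P$ and $\rho\in R$ let
$$\mathcal U(R,D,\rho)=\{X\in[P]^{\le\omega}:\exists\rho'\le\rho\ \forall p_1\in X\ (\rho',p_1)\in D\}.$$
Let $\mathbb U$ be the collection of all such families. It is a set, being a subset of $\mathcal P([P]^{\le\omega})$.

Examples: if $D=R\times E$ with $E$ dense open in $P$, then $\mathcal U(R,D,\rho)$ is the set of all countable subsets of $E$, whatever $R$ and $\rho$ are. If $R=P=K$ and $D$ is the set of disagreeing pairs from Example 4.1, then $\{p_0\}\in\mathcal U(K,D,\emptyset)$ for $p_0=\{(0,0)\}$. But $\{\{(0,0)\},\{(0,1)\}\}\notin\mathcal U(K,D,\emptyset)$, since no value $\rho'(0)\in2$ differs from both $0$ and $1$.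

Using Scott's trick and choice, fix for each $\mathcal U\in\mathbb U$ a triple $(R_{\mathcal U},D_{\mathcal U},\rho_{\mathcal U})$ as in Definition 7.1 with $\mathcal U=\mathcal U(R_{\mathcal U},D_{\mathcal U},\rho_{\mathcal U})$.

**Definition 7.2.** $\mathbb S$ is the set of functions $r$ with countable domain $\subseteq\mathbb U\times\omega_1$ and $r(\mathcal U,\zeta)\in R_{\mathcal U}$, where $r'\le r$ iff $\mathrm{dom}\,r'\supseteq\mathrm{dom}\,r$ and $r'\le r$ coordinatewise on $\mathrm{dom}\,r$. Put $\mathbb T_P=\mathbb S^{(\omega_1)}$.

$\mathbb S$ is a $\sigma$-closed partial order, by the argument given for $R^{(\omega_1)}$. Hence $\mathbb T_P$ is $\sigma$-closed as well. This is the forcing in Theorem A(4).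

## 8. The forcing $P'$ of towers with guides: (4)$\Rightarrow$(1)

Assume that $\mathbb T_P\times P$ is $<\!\omega_1$-proper. Fix $\theta_0,\triangleleft,c,\theta$ as in Section 5 for $R:=\mathbb S$, so that $R'=\mathbb T_P$, with $\theta_0$ serving all countable lengths. Take $\theta_0$ also so large that the function $\mathcal U\mapsto(R_{\mathcal U},D_{\mathcal U},\rho_{\mathcal U})$ is in $H(\theta_0)$, and let this function occur in $c$. Then Main Lemma 6.1 holds for $\mathbb S$ and all $\alpha<\omega_1$.

**Step 1: definition of $P'$.** We repeat the construction of Section 4 with guides. Let $\mathcal E$ be the set of $e=(p,\mathbf N,w)$ with $p\in P$, $w\in\mathbb S$, and either $\mathbf N=\emptyset$, or $(\mathbf N,w)$ is an $\mathbb S$-tower of countable length with $p\in N_0$. Let $b(e)$ be the set of $q\in P$ such that $q\Vdash p\in\dot H$ and $q$ is $(N_\xi,g_\xi)$-generic for all $\xi\in\mathrm{dom}\,\mathbf N$, where $g_\xi=g_{N_\xi}(w)$. As a set of conditions forcing a certain statement, $b(e)$ is regular open. It is nonempty by Main Lemma 6.1, and contains $p$ if $\mathbf N=\emptyset$. Note $b(q,\emptyset,\emptyset)=[q]$.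

For $e=(p,\mathbf N,w)$, $e'=(p',\mathbf N',w')$ let $e'\le_0e$ iff $p'=p$, $\mathbf N'$ end-extends $\mathbf N$ (possibly equal), and $w'\le w$. By Fact 5.2, $g_{N_\xi}(w')=g_{N_\xi}(w)$ for $\xi\in\mathrm{dom}\,\mathbf N$, so $e'\le_0e$ implies $b(e')\subseteq b(e)$.

Let $P'=\mathcal E\times\omega$ with
$$(e',n')\le_0(e,n)\iff n'=n,\ e'\le_0e;$$
$$(e',n')\le(e,n)\iff(e',n')\le_0(e,n)\ \text{ or }\ (n'>n,\ b(e')\subseteq b(e)).$$
Then $\le_0\,\subseteq\,\le$, and $(e',n')\le(e,n)$ implies $b(e')\subseteq b(e)$. Both relations are partial orders. For $\le_0$ this is clear. For $\le$, a composition of two relations not both of the first kind raises $n$ and shrinks $b$, which gives transitivity. The second kind strictly raises $n$, so if two conditions are below each other, both relations are of the first kind and the conditions are equal.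

**Step 2: $P'$ is equivalent to $P$.** The map $(e,n)\mapsto b(e)\in RO(P)^+$ preserves order. Its range is dense, since a nonempty regular open $U\ni q$ contains $[q]=b(q,\emptyset,\emptyset)$. If $q\in b(e)\cap b(e')$, then $[q]\subseteq b(e)\cap b(e')$, so $((q,\emptyset,\emptyset),\max(n,n')+1)$ is below both $(e,n)$ and $(e',n')$; hence incompatibility is preserved. Therefore $RO(P')\cong RO(P)$.

**Step 3: lower bounds for $\le_0$.** Let $\langle(e_k,n):k<\omega\rangle$ be $\le_0$-descending, $e_k=(p,\mathbf N_k,w_k)$. Let $w$ be a lower bound of the $w_k$ and $\mathbf N=\bigcup_k\mathbf N_k$. If the $\mathbf N_k$ stabilize, $(p,\mathbf N,w)\in\mathcal E$ by Fact 5.2, and $((p,\mathbf N,w),n)$ is a $\le_0$-lower bound. Otherwise $\mathrm{dom}\,\mathbf N=\delta$ is a countable limit ordinal. Put $N_\delta=\bigcup_{\xi<\delta}N_\xi$. By Fact 5.2, $w$ is an $N_\xi$-guide for each $\xi<\delta$, and the $g_\xi$ are the same as those computed from the $w_k$, so $g_\xi\in N_{\xi+1}$ for $\xi<\delta$. Also $g_{N_\delta}(w)=\bigcup_{\xi<\delta}g_{N_\xi}(w)$ meets all dense sets in $N_\delta$. So $(p,\mathbf N^\frown N_\delta,w)\in\mathcal E$,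 and with $n$ it gives a $\le_0$-lower bound. Its set $b$ is nonempty because Main Lemma 6.1 covers every $\mathbb S$-tower.

Consequently, for every $\sigma$-closed $R$, every $\le_R\times\le_0$-descending $\omega$-sequence in $R\times P'$ has a $\le_R\times\le_0$-lower bound.

**Step 4: the antichain condition, choosing $D$.** Let $R$ be any $\sigma$-closed forcing, $A\subseteq R\times P'$ an antichain, and $(\rho,(e,n))\in R\times P'$, $e=(p,\mathbf N,w)$. We translate $A$ into a dense open subset of $R\times P$. Say $(r,q)\in R\times P$ is *below* $a=(\rho_1,(e_1,n_1))$ if $r\le\rho_1$ and $q\in b(e_1)$. This is inherited by stronger $(r,q)$. If $(r,q)$ is below both $a=(\rho_1,(e_1,n_1))$ and $a'=(\rho_1',(e_1',n_1'))$ in $A$, then $a=a'$: for $m>n_1,n_1'$, $(r,((q,\emptyset,\emptyset),m))$ is a common extension, as $b(e_1),b(e_1')$ are regular open and contain $q$, hence contain $[q]$. Let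
$$D=\{(r,q):(r,q)\text{ is below some }a\in A\}\cup\{(r,q):\text{no }(r',q')\le(r,q)\text{ is below any }a\in A\}.$$
Both parts are open, and a condition without extensions in the first part is in the second. So $D$ is dense open in $R\times P$.

**Step 5: adding one model.** Let $\mathcal U=\mathcal U(R,D,\rho)\in\mathbb U$ and $(\bar R,\bar D,\bar\rho)=(R_{\mathcal U},D_{\mathcal U},\rho_{\mathcal U})$. The forcing $R$ need not be in $H(\theta)$; from now on it is represented there by $\bar R$. Pick $\zeta<\omega_1$ with $(\mathcal U,\zeta)\notin\mathrm{dom}\,w$, and let $w_0=w\cup\{((\mathcal U,\zeta),\bar\rho)\}\le w$. Pick a countable $N\prec H(\theta)$ containing $c,p,\mathbf N,w,w_0,\mathcal U,\zeta$, hence also $\bar R,\bar D,\bar\rho$. Let $w'\le w_0$ be a lower bound of a descending sequence in $\mathbb S\cap N$ starting with $w_0$ and meeting all dense subsets of $\mathbb S$ in $N$. Put $e'=(p,\mathbf N^\frown N,w')$.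

We check $e'\in\mathcal E$. Clearly $w'$ is an $N$-guide. At the old indices $w'$ is a guide and the $g_\xi$ are unchanged by Fact 5.2. If $\mathbf N\neq\emptyset$ has last index $\alpha$, then $\mathbf N\in N$ and $g_\alpha=\{r\in\mathbb S\cap N_\alpha:w\le r\}\in N$, because $w,N_\alpha\in N$. If $\mathbf N=\emptyset$, then $N$ is the first model, and it contains $p$ and $c$. So $e'\in\mathcal E$, and $e'\le_0e$ as $w'\le w_0\le w$.

**Step 6: the countable set $X$ and the choice of $\rho'$.** Let $\bar\rho'=w'(\mathcal U,\zeta)\le\bar\rho$ and $X=\{p_1\in P\cap N:(\bar\rho',p_1)\in\bar D\}$. Then $X$ is countable and $X\in\mathcal U(\bar R,\bar D,\bar\rho)$, witnessed by $\bar\rho'$. But $\mathcal U(\bar R,\bar D,\bar\rho)=\mathcal U=\mathcal U(R,D,\rho)$. Hence there is $\rho'\le\rho$ in $R$ with $(\rho',p_1)\in D$ for all $p_1\in X$.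

*Every $q\in b(e')$ forces $\dot H\cap X\ne\emptyset$.* The set $D^*=\{(r,p_1)\in\mathbb S\times P:(\mathcal U,\zeta)\in\mathrm{dom}\,r,\ (r(\mathcal U,\zeta),p_1)\in\bar D\}$ is dense in $\mathbb S\times P$ and belongs to $N$. Since $N$ is the last model of $e'$, $q$ is $(N,g_N(w'))$-generic, so it forces that there is $(r,p_1)\in D^*\cap N$ with $w'\le r$ and $p_1\in\dot H$. As $\bar\rho'=w'(\mathcal U,\zeta)\le r(\mathcal U,\zeta)$ and $\bar D$ is open, $(\bar\rho',p_1)\in\bar D$, that is, $p_1\in X$. This is the step that was missing in Section 4.

**Step 7: counting.** We show that only countably many $a\in A$ are compatible with $(\rho',(e',n))$. Let $a=(\rho_1,(e_1,n_1))\in A$ and let $(r^*,(e^*,n^*))$ be a common extension. Pick $q^*\in b(e^*)\subseteq b(e')\cap b(e_1)$. Since $q^*$ forces $\dot H\cap X\ne\emptyset$, some $p_1\in X$ is compatible with $q^*$; let $q^{**}\le q^*,p_1$. Now $(r^*,q^{**})\le(\rho',p_1)\in D$, and $(r^*,q^{**})$ is below $a$ because $r^*\le\rho_1$ and $q^{**}\in b(e_1)$. So $(\rho',p_1)$ is not in the second part of $D$; hence it is below some $a'\in A$. Then $(r^*,q^{**})$ is below both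 $a$ and $a'$, so $a=a'$. Thus $a$ is the unique element of $A$ which $(\rho',p_1)$ is below, and there are at most $|X|\le\omega$ such $a$.

Since $(\rho',(e',n))\ (\le_R\times\le_0)\ (\rho,(e,n))$, the product $R\times P'$ satisfies uniform Axiom A via $\le_R\times\le_0$. As $R$ was an arbitrary $\sigma$-closed forcing and $P',\le_0$ do not depend on $R$, $P'$ satisfies strong Axiom A. With Step 2 this proves (4)$\Rightarrow$(1). Together with Section 3 we have (2)$\Rightarrow$(4)$\Rightarrow$(1)$\Rightarrow$(2), so the answer to the question is yes. $\square$

## 9. Towers in the extension by $R$: Theorem B and item (3)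

In an extension $V[G]$ by $R$, a tower carries its own guide, namely the trace of $G$. So the Main Lemma translates into properness of $P$ in $V[G]$.

*Proof of Theorem B and of (2)$\Rightarrow$(3).* Let $R$ be $\sigma$-closed, and fix $\theta_0,\triangleleft,c,\theta$ as in Section 5, with $\theta_0$ for the single length $\omega^2(1+\alpha)$ for Theorem B, and for all countable lengths for (2)$\Rightarrow$(3). Let $G$ be $R$-generic over $V$. By Lemma 2.1 in $V[G]$ (part (ii) for Theorem B, part (i) for (2)$\Rightarrow$(3)), it suffices to show that every tower $\langle N_\xi^*:\xi\le\alpha\rangle$ in $H(\theta^*)^{V[G]}$, $\theta^*$ large, with $G,c,H(\theta)^V,P\in N_0^*$ is good for $P$. Let $p\in P\cap N_0^*$.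

**Step 1: an $R$-tower in $V$.** Put $N_\xi=N_\xi^*\cap H(\theta)^V\prec H(\theta)^V$. As $R$ adds no new $\omega$-sequences of elements of $V$, $\langle N_\eta:\eta\le\xi\rangle$ and $G\cap N_\xi$ are in $V$, hence in $H(\theta)^V$. For $\xi<\alpha$ they are in $N^*_{\xi+1}$, hence in $N_{\xi+1}$. At limits, $N_\delta=\bigcup_{\xi<\delta}N_\xi$. By elementarity of $N_\xi^*\ni G$, the set $G\cap N_\xi$ meets all dense $E\subseteq R$ in $N_\xi$.

We need one $w$ inducing all these traces. Let $U=G\cap N_\alpha$, a countable set in $V$. Some $r\in G$ forces $\check U\subseteq\dot G$. Lower bounds of $U$ are dense below $r$: given $r_0\le r$ and $U=\{u_n:n<\omega\}$, choose $r_{n+1}\le r_n,u_n$ (possible as $r_n\Vdash u_n\in\dot G$), and take a lower bound. So there is $w\in G$ below all elements of $U$. Then $g_{N_\xi}(w)=G\cap N_\xi$ for all $\xi\le\alpha$: if $w\le r\in R\cap N_\xi$ then $r\in G$, and $G\cap N_\xi\subseteq U$. So $(\langle N_\xi:\xi\le\alpha\rangle,w)$ is an $R$-tower in $V$, and Main Lemma 6.1 in $V$ gives $q\le p$ which is $(N_\xi,G\cap N_\xi)$-generic for all $\xi\le\alpha$.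

**Step 2: $q$ is $(N_\xi^*,P)$-generic.** Let $\Delta\in N_\xi^*$ be dense in $P$. There is a name $\tau$ for $\Delta$ which is forced by every condition to be a dense subset of $\check P$. Put $E=\{(r,p'):r\Vdash\check p'\in\tau\}\in V$. Then $E$ is dense in $R\times P$: given $(r,p_0)$, some $r'\le r$ and $p'\le p_0$ satisfy $r'\Vdash\check p'\in\tau$. Moreover $\Delta=E[G]:=\{p':\exists r\in G\ (r,p')\in E\}$. So in $V[G]$ there is a dense $E\subseteq R\times P$ in $H(\theta)^V$ with $E[G]=\Delta$, and by elementarity of $N_\xi^*$ there is such an $E\in N_\xi^*\cap H(\theta)^V=N_\xi$. If $H\ni q$ is $P$-generic over $V[G]$, it is generic over $V$, so there is $(r,p')\in E\cap N_\xi$ with $r\in G$, $p'\in H$. Thus $p'\in\Delta\cap N_\xi^*\cap H$. So $q$ is $(N_\xi^*,P)$-generic for all $\xi\le\alpha$.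

For $\alpha=0$ the requirement $\alpha\in N_0$ holds automatically, so the conclusion of Theorem B is properness of $P$ in $V[G]$. $\square$

*Proof of (3)$\Rightarrow$(2).* Let $R$ be $\sigma$-closed. There is a cardinal $\kappa$ such that $R$ forces: for all regular $\theta\ge\kappa$, all towers of countable length in $H(\theta)$ with $\check P\in N_0$ are good for $\check P$. (The name for the least threshold has only a set of possible values.) Let $\theta\ge\kappa$ be regular with $\mathcal P(R\times P),R,P\in H(\theta)$, and large enough for Lemma 3.1 to apply to $R$. Let $\langle N_\xi:\xi\le\alpha\rangle$ be a tower in $H(\theta)$ with $R,P\in N_0$, which is allowed by Lemma 2.1(i), and let $(r,p)\in N_0\cap(R\times P)$.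

**Step 1: lifting the tower to $V[G]$.** $R$ satisfies uniform Axiom A via its own order, as in the first test of Section 1. So Lemma 3.1 gives $w\le r$ that is $(N_\xi,R)$-generic for all $\xi\le\alpha$. Let $G\ni w$ be $R$-generic. As $|R|<\theta$, textbook facts give that $\theta$ is regular in $V[G]$, $H(\theta)^{V[G]}=H(\theta)[G]$, and $N_\xi[G]=\{\tau^G:\tau\in N_\xi\text{ an }R\text{-name}\}\prec H(\theta)^{V[G]}$.

*$N_\xi[G]\cap V=N_\xi$.* The inclusion $\supseteq$ holds by the names $\check y$. Let $\tau\in N_\xi$ and $\tau^G\in V$. Consider the dense set of $t\in R$ such that either $t\Vdash\tau=\check y$ for some $y$, or no extension of $t$ forces $\tau=\check y$ for any $y$. It is in $N_\xi$, so, $w\in G$ being $(N_\xi,R)$-generic, $G$ meets it in some $t\in N_\xi$. Some condition in $G$ forces $\tau=\check y$ for $y=\tau^G$, and it is compatible with $t$; so $t$ is of the first kind. Its $y=\tau^G$ is in $N_\xi$ by elementarity.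

Now $\langle N_\xi[G]:\xi\le\alpha\rangle$ is a tower in $H(\theta)^{V[G]}$ whose first model contains $P$, since $\langle N_j[G]:j\le i\rangle$ is definable from $\langle N_j:j\le i\rangle$ and $G$, both in $N_{i+1}[G]$, and unions at limits are preserved. So by (3) some $q\le p$ is $(N_\xi[G],P)$-generic for all $\xi\le\alpha$, and some $w'\le w$ in $G$ forces this of $q$.

**Step 2: $(w',q)\le(r,p)$ is $(N_\xi,R\times P)$-generic for all $\xi\le\alpha$.** Let $G\times H\ni(w',q)$ now be any $R\times P$-generic filter over $V$ containing $(w',q)$, and let $D\in N_\xi$ be dense in $R\times P$. The set $D_G=\{p':\exists r'\in G\ (r',p')\in D\}\in N_\xi[G]$ is dense in $P$, because for each $p_0\in P$ the set $\{r':\exists p'\le p_0\ (r',p')\in D\}$ is dense in $R$. As $w'\in G$, $q$ is $(N_\xi[G],P)$-generic in $V[G]$, and $H$ is $P$-generic over $V[G]$. So there is $p'\in H\cap D_G\cap N_\xi[G]$. By elementarity of $N_\xi[G]$ there is $r'\in G\cap N_\xi[G]$ with $(r',p')\in D$. As $w'\le w$, we have $w\in G$, so $(r',p')\in N_\xi[G]\cap V=N_\xi$ by Step 1. Hence $(r',p')\in(G\times H)\cap D\cap N_\xi$.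

So the tower is good for $R\times P$, and by Lemma 2.1(i) $R\times P$ is $<\!\omega_1$-proper. This completes the proofs of Theorems A and B. $\square$
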